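# Thinning invariant partition structures: the mixing measure is unique, and the conjectured list is incomplete

## Poisson–Dirichlet blocks under random thinning

Take a random list of block sizes $x_1\ge x_2\ge\dots\ge 0$ with total at most $1$. Keep each block independently with probability $p$, throw the others away, and rescale what is left to have total $1$. Which laws of random lists are unchanged by this operation, for every $p$? These notes answer a two-part conjecture about this, posed in Shannon Starr, Brigitta Vermesi and Ang Wei, "About Thinning Invariant Partition Structures", arXiv:1106.0267 (2011). We begin with the objects and with one family of examples where everything can be done by hand.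

Let
$$\Delta_\infty=\Big\{x=(x_1,x_2,\dots):\ x_1\ge x_2\ge\dots\ge0,\ \sum_nx_n\le1\Big\},$$
with the product topology (it is compact and metrizable). For a Polish space $X$, $\mathcal M(X)$ is the set of Borel probability measures on $X$, and $\mathcal M_+(S)$ is the set of locally finite Borel measures on $S$ with the vague topology. An element of $\mathcal M(\Delta_\infty)$ is called a *partition structure*. The *dust* of $x$ is $d(x)=1-\sum_nx_n$.

**Definition (thinning).** Let $p\in(0,1]$, $x\in\Delta_\infty$, let $B_1,B_2,\dots$ be i.i.d. Bernoulli$(p)$, and put $D=p\,d(x)+\sum_nB_nx_n$. If $D>0$, $\Theta_p(x)$ is the decreasing rearrangement of $(B_nx_n/D)_{n\ge1}$. A law $\mu\in\mathcal M(\Delta_\infty)$ is *thinning invariant* if for every $p\in(0,1]$ and $x\sim\mu$ we have $D>0$ a.s. and the law $\Theta_p(\mu)$ of $\Theta_p(x)$ equals $\mu$.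

Three small cases. The pure-dust element $x=0$ has $D=p>0$ and $\Theta_p(0)=0$, so $\delta_0$ is thinning invariant. If $d(x)=0$ and exactly $n<\infty$ blocks are positive, then $D=0$ with probability $(1-p)^n$, so a thinning invariant law gives mass $0$ to the set of such $x$. If $x=(\frac12,0,0,\dots)$, then $\Theta_p(x)=0$ with probability $1-p$, so $\delta_x$ is not invariant.

**Definition (Poisson–Kingman structures).** Let $\Lambda\in\mathcal M_+((0,\infty))$ and $v\ge0$. Let $\Xi=\sum_n\delta_{\xi_n}$ be a Poisson process on $(0,\infty)$ with intensity $\Lambda$, points ranked $\xi_1\ge\xi_2\ge\dots$ and padded with zeros if there are finitely many. Put $Z=v+\sum_n\xi_n$. Call $(\Lambda,v)$ *admissible* if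
$$\int\min(1,x)\,\Lambda(dx)<\infty\quad\text{and}\quad\big(v>0\ \text{or}\ \Lambda((0,\infty))=\infty\big).$$
By Campbell's theorem the first condition is equivalent to $Z<\infty$ a.s. The second is equivalent to $Z>0$ a.s., since a Poisson process of finite total mean is empty with positive probability. For admissible pairs, $\nu_{(\Lambda,v)}\in\mathcal M(\Delta_\infty)$ is the law of $(\xi_n/Z)_{n\ge1}$.

For example $\nu_{(0,1)}$ is the point mass at the pure-dust element. The notation of our first real example: for $m\in(0,1)$ let $\Lambda_m(dx)=mx^{-m-1}dx$, so $\Lambda_m([z,\infty))=z^{-m}$. Then $\int\min(1,x)\Lambda_m(dx)=\frac m{1-m}+1<\infty$ and the total mass is infinite. The law $\nu_{(\Lambda_m,0)}$ is the Poisson–Dirichlet law $\mathrm{PD}(m,0)$.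

**Proposition 1 (the special case).** (a) $\mathrm{PD}(m,0)$ is thinning invariant for each $m\in(0,1)$. (b) If $q,q'$ are probability measures on $(0,1)$ with $\int\mathrm{PD}(m,0)\,q(dm)=\int\mathrm{PD}(m,0)\,q'(dm)$, then $q=q'$.

*Proof.* (a) Let $x=\xi/Z$. Here $d(x)=0$ and $D=\sum_nB_n\xi_n/Z$, so $\Theta_p(x)$ is the ranking of $B_n\xi_n/\sum_iB_i\xi_i$. By the marking theorem, $\sum_nB_n\delta_{\xi_n}$ is Poisson with intensity $p\Lambda_m$. So $D>0$ a.s. and $\Theta_p(\mathrm{PD}(m,0))=\nu_{(p\Lambda_m,0)}$. The image of $\Lambda_m$ under $x\mapsto cx$ gives $[z,\infty)$ the mass $(z/c)^{-m}=c^mz^{-m}$. Hence $p\Lambda_m$ is the image of $\Lambda_m$ under multiplication by $p^{1/m}$. Multiplying all points by a constant does not change the normalized points, so $\nu_{(p\Lambda_m,0)}=\nu_{(\Lambda_m,0)}$.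

(b) Since $\Lambda_m([z,\infty))=z^{-m}$, the map $z\mapsto z^{-m}$ sends $\Lambda_m$ to Lebesgue measure. So $\xi_n^{-m}=\Gamma_n$, the $n$-th point of a unit-rate Poisson process on $(0,\infty)$, and $\Gamma_n/n\to1$ a.s. Thus
$$n\,x_n^m=Z^{-m}\,n/\Gamma_n\to Z^{-m}\quad\text{a.s.}\tag{1}$$
and so $\log n/(-\log x_n)\to m$ a.s. The limit of $\log n/(-\log x_n)$ is a measurable function of $x$, and its law under $\int\mathrm{PD}(m,0)\,q(dm)$ is $q$. $\square$

Two features of this proof will matter. In (a), thinning multiplies the intensity by $p$, and this is undone by a dilation whose size $p^{1/m}$ is a deterministic power of $p$. In (b), the normalized list $x$ remembers not only $m$ but, by (1), also the lost factor $Z$: from $x$ we recover the Poisson points themselves. What changes when the exact power law $\Lambda_m$ is replaced by something less regular?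

## Replacing Lebesgue measure by a stationary random measure

On the logarithmic scale $x=e^{-y}$ the measure $\Lambda_m$ is $me^{my}dy$, and dilations become translations. The conjecture replaces $dy$ by a measure $\rho$ on $\mathbb R$ of mean density $1$, random with a translation invariant law.

For $x\in\mathbb R$ let $\sigma_x(y)=x+y$ and $\Sigma_x(\rho)=\rho\circ\sigma_x^{-1}$, so $\Sigma_x\rho(A)=\rho(A-x)$. Write $|\cdot|$ for Lebesgue measure.

**Definition (the class $\mathcal M_{+,1}(\mathbb R)$).** It is the set of $\rho\in\mathcal M_+(\mathbb R)$ such that, for every Borel $A\subseteq\mathbb R$,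
$$\lim_{t\to\infty}\frac1t\int_0^t\rho(\sigma_x^{-1}(A))\,dx=\lim_{t\to\infty}\frac1t\int_{-t}^0\rho(\sigma_x^{-1}(A))\,dx=|A|.$$

**Definition ($\Lambda_{\rho,m}$ and $\mathcal N_Q$).** For $m>0$, $\Lambda_{\rho,m}$ is the image of $me^{my}\rho(dy)$ under $y\mapsto e^{-y}$. Let $\mathscr K$ be the disjoint union of $\mathcal M_{+,1}(\mathbb R)\times(0,1)$ and a single point $\{1\}$. Let $\mathcal M_{\rm st}(\mathscr K)$ be the set of Borel probability measures $Q$ on $\mathscr K$ with $Q(\{(\rho,m):(\Sigma_x\rho,m)\in A\})=Q(A)$ for all $x\in\mathbb R$ and Borel $A\subseteq\mathcal M_{+,1}(\mathbb R)\times(0,1)$. Put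
$$\mathcal N_Q=Q(\{1\})\,\nu_{(0,1)}+\int_{\mathcal M_{+,1}(\mathbb R)\times(0,1)}\nu_{(\Lambda_{\rho,m},0)}\,dQ(\rho,m).$$

For $\rho=|\cdot|$ we get $\Lambda_{\rho,m}=\Lambda_m$. A second example is $\rho=\sum_{k\in\mathbb Z}\delta_{k+u}$: then $\Lambda_{\rho,m}$ has atoms of mass $me^{m(k+u)}$ at $e^{-(k+u)}$. Its law becomes stationary if $u$ is uniform on $[0,1)$.

**Conjecture.** (i) For $Q,Q'\in\mathcal M_{\rm st}(\mathscr K)$, if $\mathcal N_Q=\mathcal N_{Q'}$ then $Q=Q'$. (ii) The set of thinning invariant $\mu\in\mathcal M(\Delta_\infty)$ is precisely $\{\mathcal N_Q:Q\in\mathcal M_{\rm st}(\mathscr K)\}$.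

The answer: (i) is true, and stationarity is not needed; in (ii) one inclusion holds and the other fails.

**Theorem A.** If $Q,Q'$ are any Borel probability measures on $\mathscr K$ with $\mathcal N_Q=\mathcal N_{Q'}$ (defined by the same formula), then $Q=Q'$.

**Proposition 2.** $\mathcal N_Q$ is thinning invariant for every $Q\in\mathcal M_{\rm st}(\mathscr K)$.

**Theorem B.** There is an explicit thinning invariant $\mu$ with $\mu\ne\mathcal N_Q$ for all $Q\in\mathcal M_{\rm st}(\mathscr K)$.

After these proofs, Theorem C classifies all thinning invariant structures, Theorem D finds the exact range of their exponents, and Theorem E decides which of them are of the form $\mathcal N_Q$. None of C, D, E is used for (i) and (ii).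

The definition of $\mathcal M_{+,1}(\mathbb R)$ is best replaced by a simple density condition, and there is a subtlety about unbounded $A$.

**Lemma 1.** Let $\rho\in\mathcal M_+(\mathbb R)$. (a) The defining property holds for all bounded Borel $A$ if and only if
$$\rho([-t,0])/t\to1\quad\text{and}\quad\rho([0,t])/t\to1\qquad(t\to\infty).\tag{2}$$
(b) It holds for all Borel $A$ if and only if (2) holds and $\sup_{a\in\mathbb R}\rho([a,a+1])<\infty$.

*Proof.* By Fubini,
$$\int_0^t\rho(A-x)\,dx=\int|A\cap[y,y+t]|\,\rho(dy)=\int_A\rho([z-t,z])\,dz.$$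
If $A\subseteq[-K,K]$ and $t>2K$, then for $z\in A$ the interval $[z-t,z]$ contains $[-t+K,-K]$ and is contained in $[-t-K,K]$. So the integral lies between $|A|\rho([-t+K,-K])$ and $|A|\rho([-t-K,K])$, and $\rho([-t,0])/t\to1$ gives the first limit for all bounded $A$. Conversely, for $A=[0,1]$ the integral lies between $\rho([1-t,0])$ and $\rho([-t,1])$; if it is asymptotic to $t$ then $\rho([-t,0])/t\to1$. The second limit is symmetric. This is (a).

(b) The property for all Borel $A$ contains the property for bounded $A$, so it implies (2). Suppose (2) holds and $C=\sup_a\rho([a,a+1])<\infty$. Then $\rho([z-t,z])\le C(t+1)$ for all $z$, so if $|A|<\infty$ the part $A\setminus[-K,K]$ contributes at most $C\frac{t+1}t|A\setminus[-K,K]|$ to the averages, which tends to $0$ as $K\to\infty$ uniformly in $t\ge1$. If $|A|=\infty$, the averages have lower limit at least $|A\cap[-K,K]|$ for every $K$, hence tend to $\infty$. The second limit is again symmetric. Conversely, if $\sup_a\rho([a,a+1])=\infty$, choose $a_k$ with $\rho([a_k-1,a_k])>k4^k$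 and let $A=\bigcup_{k\ge1}[a_k,a_k+2^{-k}]$. Then $|A|\le1$. For $t\ge2$ and $z\in[a_k,a_k+2^{-k}]$ we have $[z-t,z]\supseteq[a_k-1,a_k]$, so $\int_A\rho([z-t,z])\,dz\ge2^{-k}k4^k=k2^k$ for every $k$. The average is infinite and the limit fails. $\square$

Read literally, the definition gives the class in (b); the reading "bounded Borel $A$" gives the class in (a). Both are shift invariant Borel sets: by monotonicity (2) may be checked along integers, and the supremum is finite if and only if $\sup_{k\in\mathbb Z}\rho([k,k+1))<\infty$. Everything below on (i) and (ii) uses only (2) and shift invariance, so it holds under both readings. Note that (2) gives a bound $\rho([k,k+1))\le C_\rho(1+|k|)$ for $k\in\mathbb Z$; we call this linear growth.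

## Thinning the intensity is shifting $\rho$

The purpose of this section is the true half of (ii), Proposition 2. For $c>0$ write $\mathsf D_c(\Lambda,v)=(\Lambda\circ(x\mapsto cx)^{-1},cv)$ for the dilation by $c$. Dilating all points and $v$ by $c$ multiplies $Z$ by $c$, so
$$\nu_{\mathsf D_c(\Lambda,v)}=\nu_{(\Lambda,v)}.\tag{3}$$

Measurability first. The law of $\Xi$ depends measurably on $\Lambda$, because $\mathbb Ee^{-\Xi(f)}=\exp(-\int(1-e^{-f})\,d\Lambda)$ is measurable in $\Lambda$ for each $f\in C_c^+((0,\infty))$. The normalized sequence $\xi/Z$ is a Borel function of $(\Xi,v)$ on $\{\Xi([1,\infty))<\infty,\ 0<Z<\infty\}$. So $(\Lambda,v)\mapsto\nu_{(\Lambda,v)}$ is measurable on admissible pairs. Also $\Theta_p(x)$ is a Borel function of $(x,B_1,B_2,\dots)$, so thinning is a probability kernel (where $D>0$ a.s.) and commutes with mixtures.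

**Lemma 2.** If $(\Lambda,v)$ is admissible and $x\sim\nu_{(\Lambda,v)}$, then $D>0$ a.s. and $\Theta_p(\nu_{(\Lambda,v)})=\nu_{(p\Lambda,pv)}$.

*Proof.* With $x=\xi/Z$ we have $d(x)=v/Z$ and $D=(pv+\sum_nB_n\xi_n)/Z$. By the marking theorem $\sum_nB_n\delta_{\xi_n}$ is Poisson with intensity $p\Lambda$, and $(p\Lambda,pv)$ is admissible. So $D>0$ a.s., and $B_nx_n/D=B_n\xi_n/(pv+\sum_iB_i\xi_i)$. $\square$

**Lemma 3.** If $\rho$ satisfies (2) and $m\in(0,1)$, then $(\Lambda_{\rho,m},0)$ is admissible. For all $\rho\in\mathcal M_+(\mathbb R)$ and $x\in\mathbb R$, $\Lambda_{\Sigma_x\rho,m}=e^{mx}\,\mathsf D_{e^{-x}}\Lambda_{\rho,m}$. Hence, for $p=e^{mx}$, $\nu_{(p\Lambda_{\rho,m},0)}=\nu_{(\Lambda_{\Sigma_x\rho,m},0)}$ whenever these are defined.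

*Proof.* We have
$$\int\min(1,z)\,d\Lambda_{\rho,m}=\int_{[0,\infty)}me^{-(1-m)y}\,d\rho+\int_{(-\infty,0)}me^{my}\,d\rho<\infty$$
by linear growth, and the total mass is at least $m\rho([0,\infty))=\infty$. For $g\ge0$ Borel,
$$\int g\,d\Lambda_{\Sigma_x\rho,m}=\int g(e^{-x-y})\,me^{m(x+y)}\,\rho(dy)=e^{mx}\int g(e^{-x}z)\,d\Lambda_{\rho,m}(z),$$
which is the identity. The last claim follows from (3). $\square$

So thinning by $p$ shifts $\rho$ by $(\log p)/m$, an amount that depends on $m$. Stationarity of $Q$ is invariance under shifts by a constant. The next lemma says that this makes no difference.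

**Lemma 4.** For a finite Borel measure $Q^0$ on $\mathcal M_+(\mathbb R)\times(0,1)$ the following are equivalent: (a) invariance under $(\rho,m)\mapsto(\Sigma_x\rho,m)$ for all $x\in\mathbb R$; (b) invariance under $(\rho,m)\mapsto(\Sigma_{u/m}\rho,m)$ for all $u\in\mathbb R$.

*Proof.* The space $\mathcal M_+(\mathbb R)$ is Polish, so $Q^0(d\rho,dm)=Q_m(d\rho)\,q(dm)$ with probability kernels $Q_m$. Let $\mathcal F$ be a countable measure-determining class of bounded continuous functions on $\mathcal M_+(\mathbb R)$. Put $x_u(m)=u$ in case (a), $x_u(m)=u/m$ in case (b). For $u\in\mathbb Q$, $F\in\mathcal F$ and Borel $E\subseteq(0,1)$ invariance gives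
$$\int_EQ_m(F\circ\Sigma_{x_u(m)})\,q(dm)=\int_EQ_m(F)\,q(dm).$$
As $E$ is arbitrary, for $q$-a.e. $m$ we have $Q_m(F\circ\Sigma_{x_u(m)})=Q_m(F)$ for all $F\in\mathcal F$, $u\in\mathbb Q$ at once. So $Q_m$ is invariant under $\Sigma_x$ for all $x$ in a dense set. Since $x\mapsto\Sigma_x\rho$ is vaguely continuous, bounded convergence extends this to all $x$. Conversely, if for $q$-a.e. $m$ the measure $Q_m$ is invariant under all $\Sigma_x$, integration over $m$ gives both (a) and (b). $\square$

*Proof of Proposition 2.* On $x=0$, $D=p>0$ and $\Theta_p(x)=0$. By Lemmas 2 and 3, $D>0$ a.s. and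
$$\Theta_p(\mathcal N_Q)=Q(\{1\})\,\nu_{(0,1)}+\int\nu_{(\Lambda_{\Sigma_{(\log p)/m}\rho,\,m},0)}\,dQ(\rho,m).$$
By Lemma 4, $Q$ restricted to pairs is invariant under $(\rho,m)\mapsto(\Sigma_{u/m}\rho,m)$ with $u=\log p$, so the right side is $\mathcal N_Q$. $\square$

## Recovering the exponent and the normalization from the blocks

We turn to Theorem A. In the special case we used that $nx_n^m$ converges, see (1). Does this persist? Take $\rho=\sum_{k\in\mathbb Z}\delta_{k+u}$ with $u\in[0,1)$ fixed; it satisfies (2). The number $S_k$ of Poisson points that are at least $e^{-(k+u)}$ is Poisson with mean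
$$a_k=\sum_{j\le k}me^{m(j+u)}=\frac{m\,e^{m(k+u)}}{1-e^{-m}},$$
and $S_k/a_k\to1$ a.s. by Chebyshev and Borel–Cantelli. For large $k$ there are points at $e^{-(k+u)}$ and at $e^{-(k+1+u)}$, so
$$n=S_k:\ n\,\xi_n^m\to\frac m{1-e^{-m}},\qquad n=S_k+1:\ n\,\xi_n^m\to\frac{m\,e^{-m}}{1-e^{-m}}.$$
So $n\xi_n^m$ oscillates, and so does $nx_n^m$. The reason: $e^{-mt}\Lambda_{\rho,m}([e^{-t},\infty))=\int_{(-\infty,t]}me^{-m(t-y)}\rho(dy)$ depends on $\rho$ near $t$, and condition (2) says nothing about that.

Condition (2) is about averages, so we need a statistic that sees averages. Weight each point $\xi_n=e^{-y}$ by $\xi_n^m=e^{-my}$. This cancels the factor $e^{my}$ in the intensity, and the mean of the weighted sum over points in $[e^{-t},1]$ is exactly $m\rho([0,t])\sim mt$. For $x\in\Delta_\infty$, $x\ne0$, put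
$$m(x)=\inf\Big\{\theta>0:\sum_{n:x_n>0}x_n^\theta<\infty\Big\},\qquad L(x)=\lim_{t\to\infty}\frac1t\sum_{x_n\ge e^{-t}}x_n^{m(x)}\ \text{ if the limit exists.}$$
Both are Borel. The map $\theta\mapsto\sum_{x_n>0}x_n^\theta$ is nonincreasing, so the infimum may be taken over rational $\theta$; the sums in $L$ are nondecreasing in $t$, so the limit may be taken along integers. As an example, for $x_n\sim cn^{-1/m}$ one has $m(x)=m$, and since $x_n^m\sim c^m/n$ and the number of $n$ with $x_n\ge e^{-t}$ is $e^{mt+O(1)}$, $L(x)=mc^m$.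

**Proof of Theorem A.**

**Step 1.** *Fix $(\rho,m)$ and show that $x$ determines $m$ and $Z$.* Let $(\rho,m)\in\mathcal M_{+,1}(\mathbb R)\times(0,1)$, let $\Xi=\sum\delta_{\xi_n}$ be Poisson with intensity $\Lambda_{\rho,m}$, $x=\xi/Z$, and
$$W(t)=\sum_{e^{-t}\le\xi_n\le1}\xi_n^m .$$
Campbell's formulas give
$$\mathbb EW(t)=\int_{[0,t]}e^{-my}\,me^{my}\,d\rho=m\rho([0,t])\sim mt,$$
$$\mathrm{Var}\,W(t)=\int_{[0,t]}e^{-2my}\,me^{my}\,d\rho\le\int_{[0,\infty)}me^{-my}\,d\rho<\infty,$$
the last by linear growth. So $W(k)-\mathbb EW(k)$, $k\in\mathbb N$, has independent centered increments and is an $L^2$-bounded martingale; it converges a.s. Hence $W(k)/k\to m$ a.s., and by monotonicity $W(t)/t\to m$ a.s.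

In particular $\sum_n\xi_n^m=\infty$. For $\theta>m$,
$$\mathbb E\sum_{\xi_n\le1}\xi_n^\theta=\int_{[0,\infty)}me^{-(\theta-m)y}\,d\rho<\infty,$$
and there are finitely many points above $1$, so $\sum_n\xi_n^\theta<\infty$ a.s. Therefore $m(x)=m$ a.s. (The sum is nonincreasing in $\theta$, so it is enough to take rational $\theta>m$, and it is infinite for $\theta\le m$.) Since $x_n\ge e^{-t}$ means $\xi_n\ge e^{-(t-\log Z)}$, for large $t$
$$\frac1t\sum_{x_n\ge e^{-t}}x_n^m=\frac{Z^{-m}}t\Big[W(t-\log Z)+\sum_{\xi_n>1}\xi_n^m\Big]\longrightarrow mZ^{-m}.$$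
So $L(x)=mZ^{-m}$. Integrating over $Q$ we have proved:

$$\begin{aligned}&\text{for every }Q\text{ and }\mathcal N_Q\text{-a.e. }x:\ \text{either }x=0,\text{ or }m(x)\in(0,1)\text{ and }L(x)\text{ exists in }(0,\infty);\\&\text{in the second case, for the underlying }(\rho,m),\ m=m(x)\text{ and }Z=(m(x)/L(x))^{1/m(x)}\text{ a.s.}\end{aligned}\tag{4}$$

**Step 2.** *Recover the law of the unnormalized point process.* Since $x\ne0$ a.s. under $\nu_{(\Lambda_{\rho,m},0)}$, $Q(\{1\})=\mathcal N_Q(\{0\})$. Restrict $\mathcal N_Q$ to $\{x\ne0\}$ and push it forward by the Borel map $x\mapsto\sum_{x_n>0}\delta_{(m(x)/L(x))^{1/m(x)}x_n}$. By (4) and $Zx_n=\xi_n$, the result is the (sub-probability) law of $\Xi$ when $(\rho,m)$ is distributed as $Q$ restricted to pairs; that is, $\Xi$ is a Cox process directed by $\Lambda_{\rho,m}$. So $\mathcal N_Q$ determines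
$$\int\exp\big(-\Lambda_{\rho,m}(1-e^{-f})\big)\,dQ\qquad\text{for all }f\in C_c^+((0,\infty)),$$
where the integral is over pairs.

**Step 3.** *Recover the law of the directing measure.* Let $0\ne g\in C_c^+((0,\infty))$, $0\le\tau<1/\|g\|_\infty$, and $f=-\log(1-\tau g)\in C_c^+$. Then $1-e^{-f}=\tau g$, so $\tau\mapsto\int e^{-\tau\Lambda_{\rho,m}(g)}\,dQ$ is determined on $[0,1/\|g\|_\infty)$. It is the Laplace transform of a finite measure on $[0,\infty)$, hence analytic on $\tau>0$, hence determined for all $\tau>0$. At $\tau=1$ we read off the Laplace functional of the random measure $\Lambda_{\rho,m}$ at $g$. So the law of $\Lambda_{\rho,m}$ under $Q$ restricted to pairs is determined.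

**Step 4.** *Read $(\rho,m)$ off $\Lambda=\Lambda_{\rho,m}$.* We have $\int_{(0,1]}z^\theta\,d\Lambda=\int_{[0,\infty)}me^{-(\theta-m)y}\,d\rho$, finite for $\theta>m$ and at least $m\rho([0,\infty))=\infty$ for $\theta\le m$. So $m=\inf\{\theta\in\mathbb Q,\ \theta>0:\int_{(0,1]}z^\theta\,d\Lambda<\infty\}$, and then $\rho(dy)=m^{-1}e^{-my}(\Lambda\circ(-\log)^{-1})(dy)$. Thus $(\rho,m)$ is a measurable function of $\Lambda$, and $Q$ is determined by $\mathcal N_Q$. $\square$

## Dilations that are not a power of $p$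

For (ii), think of a random $\Lambda$ such that $p\Lambda$ is, in law, a dilation of $\Lambda$. Lemma 2 and (3) then give a thinning invariant mixture, and nothing in this argument asks how large the dilation is. In Lemma 3, on the other hand, the dilation that matches $p$ is exactly $p^{1/m}$. So the plan for a counterexample is to let the size of the dilation be random, with fluctuations that grow as $p\to0$. Fluctuations of random-walk type will destroy the limit $L(x)$, and (4) says that an $\mathcal N_Q$ cannot afford that.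

**Proof of Theorem B.**

**Step 1.** *The construction.* Let $(\eta_k)_{k\in\mathbb Z}$ be i.i.d. with $\mathbb P(\eta_k=1)=\mathbb P(\eta_k=3)=\frac12$. Let $Y_0=0$ and $Y_k-Y_{k-1}=\eta_k$ for $k\in\mathbb Z$. Let $U$ be uniform on $[0,1)$, independent of $(\eta_k)$. Put
$$\Lambda=2^U\sum_{k\in\mathbb Z}2^k\,\delta_{e^{-Y_k}},\qquad\mu=\mathbb E\,\nu_{(\Lambda,0)} .$$
Since $Y_k\ge k$ for $k\ge0$,
$$\int\min(1,x)\,d\Lambda\le\sum_{k\ge0}2^{k+1}e^{-k}+\sum_{k<0}2^{k+1}<\infty,$$
because $2<e$. The total mass is infinite, so $(\Lambda,0)$ is admissible. The measure is locally finite as the gaps of $Y$ are at least $1$.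

**Step 2.** *Thinning invariance: multiplication by $p$ moves the index, and re-centering at the new index is a dilation.* Let $p=2^{-r}$, $r\ge0$. Write $U-r=U'-j$ with $U'\in[0,1)$, $j\in\mathbb Z$. Then $U'$ is uniform on $[0,1)$, and $(U',j)$ is a function of $U$. We get
$$p\Lambda=2^{U'}\sum_k2^{k-j}\,\delta_{e^{-Y_k}}=2^{U'}\sum_k2^k\,\delta_{e^{-Y_{k+j}}}.$$
Applying $\mathsf D_{e^{Y_j}}$ turns this into
$$\Lambda^*=2^{U'}\sum_k2^k\,\delta_{e^{-(Y_{k+j}-Y_j)}}.$$
For each fixed $j$ the sequence $(Y_{k+j}-Y_j)_k$ has the law of $(Y_k)_k$. Since $U$ is independent of $\eta$, this holds conditionally on $U$; so $(Y_{k+j}-Y_j)_k$ has the law of $(Y_k)_k$ and is independent of $U'$. Hence $\Lambda^*$ has the law of $\Lambda$. By Lemma 2, $D>0$ a.s., and with (3)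
$$\Theta_p(\mu)=\mathbb E\,\nu_{(p\Lambda,0)}=\mathbb E\,\nu_{(\Lambda^*,0)}=\mathbb E\,\nu_{(\Lambda,0)}=\mu .$$

**Step 3.** *The exponent $m(x)$.* Let $x=\xi/Z$ and let $M_k$ be the multiplicity of $e^{-Y_k}$ in $\Xi$. Given $(U,\eta)$ the $M_k$ are independent Poisson($2^{U+k}$), so $\mathbb P(|M_k/2^{U+k}-1|>\varepsilon\mid U,\eta)\le\varepsilon^{-2}2^{-k}$ for $k\ge0$, and by Borel–Cantelli $M_k/2^{U+k}\to1$ a.s. as $k\to\infty$. There are a.s. finitely many points with $k<0$, since their mean number is $\sum_{k<0}2^{U+k}<\infty$. As $Y_k/k\to2$,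
$$M_ke^{-\theta Y_k}=\exp\big(k(\log2-2\theta+o(1))\big),$$
so $\sum_{k\ge0}M_ke^{-\theta Y_k}$ converges for $\theta>m:=\frac12\log2$ and diverges for $\theta<m$. So $m(x)=m$ a.s.

**Step 4.** *$L(x)$ does not exist in $(0,\infty)$.* Let $R_n=Y_n-2n$, $n\ge0$, a simple random walk. Since $2m=\log2$, $e^{-mY_n}=2^{-n}e^{-mR_n}$. With $t_n=Y_n+\log Z$, $x_i\ge e^{-t_n}$ means $\xi_i\ge e^{-Y_n}$, and keeping only the points at $e^{-Y_n}$,
$$\frac1{t_n}\sum_{x_i\ge e^{-t_n}}x_i^m\ \ge\ \frac{Z^{-m}}{t_n}\,M_ne^{-mY_n}=\frac{Z^{-m}}{t_n}\,\frac{M_n}{2^n}\,e^{-mR_n}.$$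
By the central limit theorem,
$$\mathbb P(R_n\le-\sqrt n\ \text{infinitely often})\ge\limsup_n\mathbb P(R_n\le-\sqrt n)>0 .$$
The event on the left is unchanged by finite permutations of $(\eta_k)_{k\ge1}$, so by the Hewitt–Savage law its probability is $1$. Along such $n$ we have $e^{-mR_n}\ge e^{m\sqrt n}$, while $t_n\le3n+\log Z$ and $M_n/2^n\to2^U\ge1$. So the upper limit of the right side is $+\infty$ a.s.

**Step 5.** *Conclusion.* $\mu$-a.s. we have $x\ne0$ and $L(x)$ does not exist in $(0,\infty)$. By (4), $\mu\ne\mathcal N_Q$ for every $Q$. $\square$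

One can see what went wrong for the conjecture by writing this $\Lambda$ as $\Lambda_{\rho,m}$ with $m=\frac12\log2$: then $\rho=m^{-1}2^U\sum_ke^{-m(Y_k-2k)}\delta_{Y_k}$, whose weights are the exponential of a random walk and have no density.

## Exponent zero, unrestricted stationary $\rho$, and the literal reading

Three more checks show that the failure is not an accident of one definition.

**Exponent zero.** Replace $\eta$ in Theorem B by i.i.d. $\eta_k\ge1$ with $\mathbb E\eta_k=\infty$, for instance $\mathbb P(\eta_k>y)=1/y$ for $y\ge1$. Steps 1 and 2 used only $\eta_k\ge1$ and the i.i.d. property, so $\mu$ is again thinning invariant. Now $Y_k/k\to\infty$ a.s. (apply the law of large numbers to $\min(\eta_k,M)$ and let $M\to\infty$), and $M_k/2^{U+k}\to1$ as before. So $\sum_{k\ge0}M_ke^{-\theta Y_k}<\infty$ for every $\theta>0$, $m(x)=0$ a.s. with $x\ne0$, and (4) is violated.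

**Unrestricted stationary $\rho$.** Would (ii) become true if $\mathcal M_{+,1}(\mathbb R)$ were enlarged? Not for the $\mu$ of Theorem B. Suppose $\mu=\int\nu_{(\Lambda_{\rho,m},0)}\,dQ'$ with $Q'$ stationary on pairs $(\rho,m)\in\mathcal M_+(\mathbb R)\times(0,1)$ with $(\Lambda_{\rho,m},0)$ admissible. Put
$$V_t=e^{-mt}\Lambda_{\rho,m}([e^{-t},\infty))=\int_{(-\infty,0]}me^{my}\,d(\Sigma_{-t}\rho)(y).$$
The joint law of $(V_t,m)$ does not depend on $t$. Admissibility gives $V_t<\infty$. Also $V_t=0$ forces $\rho((-\infty,t])=0$; the probability of this is constant in $t$ and decreases to the probability of $\rho=0$, which is $0$, as $t\to\infty$. So $V_t\in(0,\infty)$ a.s. The count $N_\xi(t)=\#\{n:\xi_n\ge e^{-t}\}$ is conditionally Poisson with mean $e^{mt}V_t$, which has the law of $e^{mt}V_0$ and tends to $\infty$ in probability. By Chebyshev $N_\xi(t)/(e^{mt}V_t)\to1$ in probability, so $\log N_\xi(t)-mt$ is tight as $t\to\infty$. With $N_x(t)=\#\{n:x_n\ge e^{-t}\}=N_\xi(t-\log Z)$, which lies between $N_\xi(t-K)$ and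 $N_\xi(t+K)$ when $|\log Z|\le K$, also $\log N_x(t)-mt$ is tight. In particular $\log N_x(t)/t\to m$ in probability.

Now compute the same quantity from Theorem B. Let $k(t)=\max\{k:Y_k\le t\}$. There $N_\xi(t)=\sum_{k\le k(t)}M_k$, and $M_k/2^{U+k}\to1$ gives $N_\xi(t)/2^{U+k(t)+1}\to1$ a.s. Since the gaps of $Y$ are at least $1$, $|k(t\pm K)-k(t)|\le K+1$. So $\log N_x(t)=k(t)\log2+O_P(1)$, where $O_P(1)$ denotes a tight family. As $k(t)/t\to\frac12$, $\log N_x(t)/t\to\frac12\log2$ in probability. The law of $x$ is the same in both descriptions, so $m=\frac12\log2$ holds $Q'$-a.s., and $k(t)-t/2$ would be tight. But with $n=\lceil t/2+\sqrt t\rceil$,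
$$\mathbb P(k(t)\ge t/2+\sqrt t)=\mathbb P(Y_n\le t)=\mathbb P(R_n\le t-2n),\qquad \frac{t-2n}{\sqrt n}\to-2\sqrt2,$$
and by the central limit theorem this probability tends to the positive value $\mathbb P(\mathsf N\le-2\sqrt2)$ for a standard normal $\mathsf N$. So $k(t)-t/2$ is not tight, a contradiction.

**The literal reading.** Let $\rho$ be a unit-rate Poisson process on $\mathbb R$ and $m\in(0,1)$ fixed. Then (2) holds a.s. and the law is stationary, so $\mathbb E\,\nu_{(\Lambda_{\rho,m},0)}$ is thinning invariant by Proposition 2 (bounded reading). By Theorem A (bounded reading) it has no other representation. But a.s. $\sup_a\rho([a,a+1])=\infty$, because the counts of $[k,k+1)$ are i.i.d. and unbounded. So under the literal reading this structure is not an $\mathcal N_Q$.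

## Dilation classes as a compact space

Now we ask what all thinning invariant structures are. Lemma 2 and (3) show that only the class of $(\Lambda,v)$ under dilations matters, and that thinning acts on classes by $[\Lambda,v]\mapsto[p\Lambda,pv]$. Any law on classes invariant under these maps gives a thinning invariant mixture. The classification says that there is nothing else. For the converse we must produce a law on classes from an arbitrary $\mu$ by a limit $p\to0$, so we need a space of classes with enough compactness.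

**Codes.** Encode an admissible $(\Lambda,v)$ by the finite measure
$$\kappa=v\delta_0+\min(1,x)\Lambda(dx)$$
on $[0,\infty)$, regarded as a measure on the compact space $[0,\infty]$ with $\kappa(\{\infty\})=0$. Let $\mathcal K$ be the set of all such $\kappa$, that is, of the finite $\kappa$ with $\kappa(\{\infty\})=0$ and [$\kappa(\{0\})>0$ or $\int_{(0,\infty)}\kappa(dx)/\min(1,x)=\infty$], with the weak topology. Let $\mathcal K_1=\{\kappa\in\mathcal K:\kappa([0,\infty))=1\}$, a Borel subset of the compact metrizable space $\mathcal M([0,\infty])$. Write $\nu_\kappa=\nu_{(\Lambda,v)}$. The code of $(q\Lambda,qv)$ is $q\kappa$. For example, pure dust $(0,v)$ has code $v\delta_0$.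

**Normalization.** We choose one representative in each class. Put $\psi_s(x)=\min(1,x/s)/\min(1,x)$ for $x\in(0,\infty)$, $\psi_s(0)=1/s$, $\psi_s(\infty)=1$; this is jointly continuous on $(0,\infty)\times[0,\infty]$. Put
$$\varphi_\kappa(s)=\frac vs+\int\min(1,x/s)\,\Lambda(dx)=\int\psi_s\,d\kappa,$$
the total mass of the code of $\mathsf D_{1/s}(\Lambda,v)$. For $\kappa\in\mathcal K$ the function $\varphi_\kappa$ is continuous. As $s\to0$ it tends to $\infty$ (because of $v/s$, or by monotone convergence to $\Lambda((0,\infty))=\infty$). As $s\to\infty$ it tends to $0$, by dominated convergence, since $\psi_s\le1$ for $s\ge1$ and $\kappa(\{\infty\})=0$. It is strictly decreasing: clear if $v>0$; if $v=0$, then $\Lambda((0,s'))=\infty$ for all $s'>0$, and $\min(1,x/s)>\min(1,x/s')$ for $s<s'$, $x<s'$. So there is a unique $\tau(\kappa)$ with $\varphi_\kappa(\tau(\kappa))=1$. Let $\mathsf n(\kappa)\in\mathcal K_1$ be the code of $\mathsf D_{1/\tau(\kappa)}(\Lambda,v)$; for $F\in C([0,\infty])$,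
$$\mathsf n(\kappa)(F)=\int F(x/\tau)\,\psi_\tau(x)\,\kappa(dx),\qquad\tau=\tau(\kappa).\tag{5}$$
Since $\tau$ of the code of $\mathsf D_c(\Lambda,v)$ is $c\,\tau(\kappa)$, $\mathsf n$ depends only on the dilation class, and $\nu_{\mathsf n(\kappa)}=\nu_\kappa$. Put $T_q\kappa=\mathsf n(q\kappa)$, $q>0$. Multiplication by $q$ commutes with dilations, so $T_qT_r=T_{qr}$, $T_1=\mathrm{id}$ on $\mathcal K_1$. For pure dust $\mathsf n(v\delta_0)=\delta_0$, and $\delta_0$ is fixed by all $T_q$. The normalized code of $(\Lambda_m,0)$ is also fixed, because $q\Lambda_m$ is a dilation of $\Lambda_m$.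

**Lemma 5.** $\mathsf n:\mathcal K\to\mathcal K_1$ and $T_q:\mathcal K_1\to\mathcal K_1$ are continuous.

*Proof.* Let $\kappa_j\to\kappa$ in $\mathcal K$. Then $\varphi_{\kappa_j}(s)\to\varphi_\kappa(s)$ for each $s$. For small $\varepsilon>0$, $\varphi_\kappa(\tau-\varepsilon)>1>\varphi_\kappa(\tau+\varepsilon)$ with $\tau=\tau(\kappa)$, so the same holds for $\kappa_j$ with $j$ large, and $\tau_j=\tau(\kappa_j)\to\tau>0$. By joint continuity and compactness $F(x/\tau_j)\psi_{\tau_j}(x)\to F(x/\tau)\psi_\tau(x)$ uniformly on $[0,\infty]$, and (5) converges. Since $\kappa\mapsto q\kappa$ is continuous, so is $T_q$. $\square$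

**The code of a list.** Call $x\in\Delta_\infty$ *good* if $d(x)>0$ or infinitely many $x_n$ are positive. Then $D>0$ a.s. for every $p\in(0,1]$. For good $x$ let $\kappa_p(x)$ be the normalized code of $(p\sum_{x_n>0}\delta_{x_n},\,p\,d(x))$. Then $\kappa_{qp}(x)=T_q\kappa_p(x)$, and $x$ is a Borel function of $(\kappa_p(x),p)$: divide the $\Lambda$-part and the dust by $p$, rank the atoms, and divide by their total mass including dust. If $\mu$ is thinning invariant, then $\mu$-a.e. $x$ is good, by the second small case at the start. In particular $\mu(\{x_1=1\})=0$.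

The point of the next lemma: for small $p$, thinning a list looks like drawing a Poisson process. If the limit code leaves $\mathcal K_1$, then with positive probability one block swallows almost everything. Put $C_\varepsilon=\{z\in\Delta_\infty:z_1\ge1-\varepsilon\}$, a closed set.

**Lemma 6.** Let $x^{(j)}$ be good, $p_j\to0$, and $\kappa_j=\kappa_{p_j}(x^{(j)})\to\kappa$ weakly in $\mathcal M([0,\infty])$.
(a) If $\kappa\in\mathcal K_1$, then the law of $\Theta_{p_j}(x^{(j)})$ tends weakly to $\nu_\kappa$. Also $\kappa\mapsto\nu_\kappa$ is continuous on $\mathcal K_1$.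
(b) If $\kappa\notin\mathcal K_1$, there is $c(\kappa)>0$, measurable in $\kappa$, with $\liminf_j\mathbb P(\Theta_{p_j}(x^{(j)})\in C_\varepsilon)\ge c(\kappa)$ for all $\varepsilon\in(0,1)$.

*Proof.* Let $s_j$ be the normalizing factor, $a_n=x_n^{(j)}/s_j$ the rescaled positive blocks, $\Lambda_j=p_j\sum_n\delta_{a_n}$, and $v_j$ the rescaled thinned dust, so that $\kappa_j$ is the code of $(\Lambda_j,v_j)$. Then $\Theta_{p_j}(x^{(j)})$ is the ranked, normalized version of $\Xi_j=\sum_nB_n\delta_{a_n}$ with $Z_j=v_j+\sum_nB_na_n$.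

(a) For $\theta\ge0$ and $g\in C_c^+((0,\infty))$ let $h(x)=1-e^{-\theta x-g(x)}$. Then $0\le h\le1$, $h\le C\min(1,x)$, and $H=h/\min(1,x)$ extends continuously to $[0,\infty]$ with $H(0)=\theta$ and $H(\infty)=1_{\theta>0}$. For $p_j\le\frac12$ we use $|{-\log(1-y)}-y|\le y^2$ on $[0,\frac12]$:
$$-\log\mathbb Ee^{-\theta Z_j-\Xi_j(g)}=\theta v_j-\sum_n\log(1-p_jh(a_n))=\int H\,d\kappa_j+O\Big(p_j\int h\,d\Lambda_j\Big)\to\int H\,d\kappa,$$
where the error tends to $0$ since $\int h\,d\Lambda_j\le\|H\|_\infty$. Since $\kappa(\{\infty\})=0$, $\exp(-\int H\,d\kappa)=\mathbb Ee^{-\theta Z-\Xi(g)}$ for the Poisson pair $(Z,\Xi)$ of $\kappa$. For random locally finite measures on a locally compact second countable Hausdorff space, convergence of the Laplace functionals at every $f\in C_c^+$ to that of a random measure is equivalent to convergence in law in the vague topology (Kallenberg, *Random Measures, Theory and Applications*, Thm 4.11). Apply this to $Z_j\delta_*+\Xi_j$ on $\{*\}\sqcup(0,\infty)$: $(Z_j,\Xi_j)\to(Z,\Xi)$ in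 law. By Skorokhod's theorem we may assume a.s. convergence. All points of $\Xi_j$ are at most $Z_j\le\sup_iZ_i<\infty$, so no points escape to infinity, and for every $c>0$ that is not a point of $\Xi$ the counts $\Xi_j([c,\infty))$ converge to $\Xi([c,\infty))$. So the ranked points, padded by zeros, converge coordinatewise. Since $Z>0$ a.s., the normalized sequences converge in $\Delta_\infty$. For the continuity of $\kappa\mapsto\nu_\kappa$ use the same argument with Poisson processes of intensities $\Lambda_j$, where there is no error term.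

(b) Here $\kappa([0,\infty])=1$. All cut points below are continuity points of $\kappa$. A sum of independent Bernoulli($p_j$) variables with $p_j\to0$ and mean tending to $\lambda<\infty$ converges in law to Poisson($\lambda$).

*Case $a=\kappa(\{\infty\})>0$.* Let $\delta>0$. Choose $K\ge1$ with $\kappa([K,\infty))<\delta$, then $K'>K$ with $K/(\varepsilon K')<\delta$. The number of points of $\Xi_j$ in $(K',\infty)$ has mean $\kappa_j((K',\infty])\to\lambda=\kappa((K',\infty])\in[a,1]$, so it equals $1$ with limiting probability $\lambda e^{-\lambda}\ge a/e$. The probability of a point in $(K,K']$ has upper limit at most $\kappa((K,K'])\le\delta$. The mass $v_j+\sum_{a_n\le K}B_na_n$ has mean $\int_{[0,K]}\max(1,x)\,d\kappa_j\le K$, so it exceeds $\varepsilon K'$ with probability at most $\delta$. Outside the bad events one block has unnormalized size at least $K'$ and the rest totals at most $\varepsilon K'$, so $z_1\ge1/(1+\varepsilon)\ge1-\varepsilon$. The lower limit is thus at least $a/e-2\delta$; let $\delta\to0$. So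 $c(\kappa)=a/e$ works.

*Case $\kappa(\{\infty\})=\kappa(\{0\})=0$ and $b:=\int\kappa(dx)/\min(1,x)<\infty$.* Here $b\ge1$, and $\Lambda=\kappa/\min(1,x)$ has total mass $b$. Let $\delta>0$. Choose $\eta\le1$ with $\Lambda((0,\eta))<\min(\delta,\frac12)$, then $\eta'<\eta$ with $\eta'b/(\varepsilon\eta)<\delta$. Since $1/\min(1,x)$ is bounded and continuous on $[\eta,\infty]$, the mean number of points in $[\eta,\infty)$ tends to $\lambda=\Lambda([\eta,\infty))\in[\frac12,b]$. So that number is $1$ with limiting probability $\lambda e^{-\lambda}\ge\frac12e^{-b}$. Points in $[\eta',\eta)$ exist with limiting probability at most $\delta$. The remaining mass, from dust and from points below $\eta'$, has mean $\kappa_j([0,\eta'))\to\kappa([0,\eta'))\le\eta'b$, so it exceeds $\varepsilon\eta$ with limiting probability at most $\delta$. As before $z_1\ge1-\varepsilon$ outside the bad events, and $c(\kappa)=\frac12e^{-b}$ works.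

A probability measure $\kappa\notin\mathcal K_1$ has $\kappa(\{\infty\})>0$, or else $\kappa(\{\infty\})=\kappa(\{0\})=0$ and $b<\infty$. So the cases exhaust (b). $\square$

## Invariant laws on dilation classes classify thinning invariant structures

**Theorem C.** The map $P\mapsto\mu_P:=\int\nu_\kappa\,dP(\kappa)$ is an affine bijection from the set of $(T_q)_{q>0}$-invariant Borel probability measures on $\mathcal K_1$ onto the set of thinning invariant partition structures. Its inverse is $P=\lim_{p\downarrow0}\mathcal L(\kappa_p(x))$, $x\sim\mu$ (weak limit of laws). For invariant $P$, $P$-a.s. either $\kappa=\delta_0$ (pure dust) or $v=0$ and $\Lambda((0,\infty))=\infty$. The extreme thinning invariant structures are the $\mu_P$ with $P$ ergodic.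

*Proof.*

**Step 1.** *$\mu_P$ is thinning invariant.* By Lemma 2, $D>0$ a.s. and $\Theta_p(\mu_P)=\int\nu_{p\kappa}\,dP=\int\nu_{T_p\kappa}\,dP=\mu_P$.

**Step 2.** *Every thinning invariant $\mu$ is some $\mu_P$ with $P$ a law on $\mathcal K_1$.* Thinning does not change $\mu$, so we thin by a random $p$ close to $0$ and pass to the limit. Let $x\sim\mu$ and $p_t=e^{-u_t}$ with $u_t$ uniform on $[0,t]$, independent of $x$. By compactness choose $t_j\to\infty$ with $(\kappa_{p_{t_j}}(x),p_{t_j})\to P\otimes\delta_0$ in law on $\mathcal M([0,\infty])\times[0,1]$. By Skorokhod's theorem realize this as a.s. convergence $(\kappa_j,p_j)\to(\kappa,0)$. Then $\kappa_j=\kappa_{p_j}(x^{(j)})$, where $x^{(j)}$ is the Borel function of $(\kappa_j,p_j)$ noted above. The pair $(x^{(j)},p_j)$ has the law of $(x,p_{t_j})$, so $x^{(j)}\sim\mu$ is independent of $p_j$. Given all $(\kappa_j,p_j)$, thin with fresh Bernoulli variables; then $\Theta_{p_j}(x^{(j)})\sim\mu$. By Lemma 6(b), applied for given $(\kappa_j,p_j)_j$, and Fatou's lemma,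
$$\mu(C_\varepsilon)\ge\mathbb E[c(\kappa);\,\kappa\notin\mathcal K_1]\qquad\text{for every }\varepsilon\in(0,1).$$
Let $\varepsilon\to0$: $0=\mu(\{z_1=1\})\ge\mathbb E[c(\kappa);\kappa\notin\mathcal K_1]$. Since $c>0$, $P(\mathcal K_1)=1$. By Lemma 6(a) and bounded convergence, for $F\in C(\Delta_\infty)$, $\int F\,d\mu=\mathbb EF(\Theta_{p_j}(x^{(j)}))\to\mathbb E\int F\,d\nu_\kappa$. So $\mu=\mu_P$.

**Step 3.** *This $P$ is invariant.* Let $q=e^{-r}<1$. Then $T_q\kappa_{e^{-u}}(x)=\kappa_{e^{-u-r}}(x)$, and the laws of $u_t$ and $u_t+r$ are within total variation $r/t$. So $\mathcal L(T_q\kappa_{p_{t_j}}(x))\to P$. By Lemma 5 and $P(\mathcal K_1)=1$ it also converges to $P\circ T_q^{-1}$. Hence $P\circ T_q^{-1}=P$. For $q>1$ use that $T_q$ is the inverse of $T_{1/q}$.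

**Step 4.** *Injectivity and the inverse formula: a law of large numbers for $\kappa_p(x)$.* Let $P$ be invariant, $\kappa\sim P$, and given $\kappa$ let $\Xi$ be Poisson($\Lambda$), $x=\xi/Z\sim\mu_P$. By dilation invariance $\kappa_p(x)$ is the normalized code of $(p\Xi,pv)$. Let $s=\tau(p\kappa)$, so $T_p\kappa$ is the code of $\mathsf D_{1/s}(p\Lambda,pv)$. Let $\tilde\kappa^p$ be the code of $\mathsf D_{1/s}(p\Xi,pv)$, so $\kappa_p(x)=\mathsf n(\tilde\kappa^p)$. For $F\in C([0,\infty])$, conditionally on $\kappa$, the variable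
$$\tilde\kappa^p(F)=\frac{pv}sF(0)+p\sum_nF(\xi_n/s)\min(1,\xi_n/s)$$
(the sum is over the points of $\Xi$) has mean $T_p\kappa(F)$ and variance
$$p^2\int F(x/s)^2\min(1,x/s)^2\,d\Lambda\le p\,\|F\|^2\,\varphi_{p\kappa}(s)=p\,\|F\|^2 .$$
So $\tilde\kappa^p(F)-T_p\kappa(F)\to0$ in $L^2$ as $p\to0$, for every $F$. Since $T_p\kappa\sim P$ for every $p$, $\tilde\kappa^p(F)$ converges in law to $\kappa(F)$, for every $F$, and by linearity in $F$ the same holds jointly for finitely many $F$. So $\tilde\kappa^p\to P$ in law as random finite measures on $[0,\infty]$. Also $\tilde\kappa^p\in\mathcal K$ a.s., because $v>0$ or $\Xi$ is infinite. By Lemma 5 and $\mathsf n=\mathrm{id}$ on $\mathcal K_1$, $\kappa_p(x)=\mathsf n(\tilde\kappa^p)\to P$ in law. So $P$ is determined by $\mu_P$, by the stated formula.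

**Step 5.** *Dust.* Suppose $v>0$ and let $s_q=\tau(q\kappa)$, so $\varphi_\kappa(s_q)=1/q$ and $s_q\to0$ as $q\to0$. Then
$$T_q\kappa(\{0\})=\frac{qv}{s_q}=\frac v{s_q\varphi_\kappa(s_q)}=\frac v{v+\int\min(s_q,x)\,\Lambda(dx)}\to1 .$$
Since $T_q$ preserves $\{v>0\}$, invariance gives, for $\varepsilon\in(0,1)$,
$$P(0<\kappa(\{0\})\le1-\varepsilon)=P(\kappa(\{0\})>0,\ T_q\kappa(\{0\})\le1-\varepsilon)\to0\qquad(q\to0).$$
So $v>0$ forces $\kappa(\{0\})=1$, that is $\kappa=\delta_0$, $P$-a.s. If $v=0$, admissibility gives $\Lambda((0,\infty))=\infty$.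

**Step 6.** *Extreme points.* The map is affine, so its bijectivity carries extreme points to extreme points, and the extreme invariant probability measures of a measurable flow are the ergodic ones. $\square$

The structure of Theorem B is $\mu_P$ with $P$ the law of the normalized code of $(\Lambda,0)$; its Step 2 is the invariance of $P$. Similarly $\mathrm{PD}(m,0)$ corresponds to the point mass at the normalized code of $(\Lambda_m,0)$.

## The exponent exists and lies in $[0,1)$

**Theorem D.** Let $\mu=\mu_P$ be thinning invariant and $N_x(t)=\#\{n:x_n\ge e^{-t}\}$. For $P$-a.e. $\kappa\ne\delta_0$ and $\mu$-a.e. $x\ne0$ the limits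
$$\lim_{t\to\infty}t^{-1}\log\Lambda([e^{-t},\infty))=\bar m(\kappa),\qquad\lim_{t\to\infty}t^{-1}\log N_x(t)=\bar m(x)$$
exist and lie in $[0,1)$. Every value in $[0,1)$ occurs.

*Proof.* The set $\{\kappa\ne\delta_0\}$ is invariant; conditioning on it, we may assume by Theorem C that $v=0$ and $\Lambda((0,\infty))=\infty$ a.s.

**Step 1.** *The dilation matching $e^{-u}$ is a cocycle, and the ergodic theorem gives its growth rate.* Let $\ell_u(\kappa)=-\log\tau(e^{-u}\kappa)$, so $\varphi_\kappa(e^{-\ell_u})=e^u$. Since $\tau$ scales by $c$ under $\mathsf D_c$, $\ell_{u+r}(\kappa)=\ell_u(\kappa)+\ell_r(T_{e^{-u}}\kappa)$. The function $s\varphi_\kappa(s)=\int\min(s,x)\,\Lambda(dx)$ is nondecreasing in $s$, tends to $0$ as $s\to0$, and equals $1$ at $s=1$. Hence for $u\ge0$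
$$\ell_u-u=-\log\big(e^{-\ell_u}\varphi_\kappa(e^{-\ell_u})\big)\ge0,\qquad\ell_u-u\to\infty\quad(u\to\infty).$$
Since $\ell_n=\sum_{k<n}\ell_1\circ T_{e^{-k}}$, Birkhoff's theorem for nonnegative functions (limit $\infty$ allowed) gives $\ell_n/n\to\mathbb E[\ell_1|\mathcal I]=:1/\bar m\in[1,\infty]$ a.s., where $\mathcal I$ is the invariant $\sigma$-field of $T_{e^{-1}}$.

**Step 2.** *$\bar m<1$.* On the invariant event $\{\mathbb E[\ell_1-1|\mathcal I]=0\}$ the nonnegative variables $\ell_1\circ T_{e^{-k}}-1$ vanish for all $k\ge0$ a.s., so $\ell_n-n=0$ for all $n$, contradicting $\ell_n-n\to\infty$. So this event has probability $0$ and $\bar m\in[0,1)$ a.s. For $\ell_n\le t<\ell_{n+1}$ we have $\varphi_\kappa(e^{-t})\in[e^n,e^{n+1}]$, so $t^{-1}\log\varphi_\kappa(e^{-t})$ lies between $n/\ell_{n+1}$ and $(n+1)/\ell_n$ and tends to $\bar m$.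

**Step 3.** *From $\varphi_\kappa$ to the tail $G(w)=\Lambda([w,\infty))$.* We have $G(w)\le\varphi_\kappa(w)$, so $\limsup t^{-1}\log G(e^{-t})\le\bar m$. If $\bar m=0$, the lower bound holds since $G(e^{-t})\to\infty$. Let $\bar m>0$. For $\delta\in(0,1)$, splitting the integral at $\delta s$,
$$\varphi_\kappa(s)=\frac1s\int_0^sG(w)\,dw\le\delta\varphi_\kappa(\delta s)+G(\delta s).$$
Take $s=e^{-t}$, $\delta=e^{-\epsilon t}$ with $\epsilon>0$, and $\epsilon'>0$ with $(\bar m+\epsilon')(1+\epsilon)-\epsilon<\bar m-\epsilon'$; this is possible because $\bar m(1+\epsilon)-\epsilon=\bar m-\epsilon(1-\bar m)<\bar m$. For large $t$, $\delta\varphi_\kappa(\delta s)\le e^{-\epsilon t+(\bar m+\epsilon')(1+\epsilon)t}$ and $\varphi_\kappa(s)\ge e^{(\bar m-\epsilon')t}$. So for large $t$, $\delta\varphi_\kappa(\delta s)\le\frac12\varphi_\kappa(s)$ and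
$$G(e^{-(1+\epsilon)t})\ge\tfrac12e^{(\bar m-\epsilon')t}.$$
Let $\epsilon'\to0$ and then $\epsilon\to0$ to get $\liminf t^{-1}\log G(e^{-t})\ge\bar m$.

**Step 4.** *From $G$ to counts.* Given $\kappa$, $N_\xi(t)=\#\{n:\xi_n\ge e^{-t}\}$ is Poisson with mean $G(e^{-t})$. If $\bar m>0$, Chebyshev and Borel–Cantelli along integers give $N_\xi(k)/G(e^{-k})\to1$ a.s., and monotonicity gives $t^{-1}\log N_\xi(t)\to\bar m$. If $\bar m=0$, Markov gives $\mathbb P(N_\xi(k)>e^{\delta k}\mid\kappa)\le G(e^{-k})e^{-\delta k}$, summable for every $\delta>0$, so the upper limit is at most $0$; and $N_\xi(t)\ge1$ for large $t$. Finally $N_x(t)=N_\xi(t-\log Z)$.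

**Step 5.** *All values occur.* For $\mathrm{PD}(m,0)$, $\Lambda_m([e^{-t},\infty))=e^{mt}$, so $\bar m=m\in(0,1)$. The value $0$ occurs for the exponent-zero example above: there $P$ is the law of the normalized code of $(\Lambda,0)$, and $\log\Lambda([e^{-t},\infty))=(U+k(t)+1)\log2=o(t)$, because $Y_k/k\to\infty$; the normalizing dilation does not change the exponent. $\square$

## Which thinning invariant structures are of the form $\mathcal N_Q$

**Theorem E.** Let $\mu=\mu_P$ be thinning invariant. Under the bounded reading (2) of $\mathcal M_{+,1}(\mathbb R)$ the following are equivalent: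

1. $\mu=\mathcal N_Q$ for some (necessarily unique) $Q\in\mathcal M_{\rm st}(\mathscr K)$;
2. for $\mu$-a.e. $x\ne0$ there is $m\in(0,1)$ such that $\lim_{t\to\infty}t^{-1}\sum_{x_n\ge e^{-t}}x_n^m$ exists in $(0,\infty)$;
3. for $P$-a.e. $\kappa\ne\delta_0$ there is $m\in(0,1)$ such that $\lim_{t\to\infty}t^{-1}\int_{[e^{-t},1]}z^m\,\Lambda(dz)$ exists in $(0,\infty)$.

Under the literal reading the same holds with the added requirements, for that $m$: in 2, $\sup_{k\in\mathbb N}e^{-mk}\#\{n:e^{-k-1}\le x_n<e^{-k}\}<\infty$; in 3, $\sup_{k\in\mathbb N}e^{-mk}\Lambda([e^{-k-1},e^{-k}))<\infty$.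

*Proof.* The implication from 1 to 2 is (4).

**Step 1 (2 implies 3).** *Pass from the Poisson sums to their means.* First, the $m$ in 2 is $m(x)$. Write $S(t)=\sum_{x_n\ge e^{-t}}x_n^m$. The limit is positive, so $\sum x_n^m=\infty$. For $\theta>m$ the blocks in $[e^{-k-1},e^{-k})$ contribute at most $e^{-(\theta-m)k}S(k+1)=e^{-(\theta-m)k}O(k+1)$ to $\sum x_n^\theta$, so that sum converges.

Fix $\kappa\ne\delta_0$ with $v=0$, $\Lambda((0,\infty))=\infty$, for which 2 holds $\nu_\kappa$-a.s.; by Theorem C this covers $P$-a.e. $\kappa\ne\delta_0$. The restrictions of $\Xi$ to the shells $(e^{-k-1},e^{-k}]$, $k\ge0$, are independent. The critical exponent of $\xi$ equals $m(x)$ and does not depend on finitely many shells nor on the finitely many points above $1$, so by Kolmogorov's law it is a constant $m$. Let $W(t)=\sum_{e^{-t}\le\xi_n\le1}\xi_n^m$. As in Step 1 of Theorem A, $W(t)=Z^mS(t+\log Z)-\sum_{\xi_n>1}\xi_n^m$ for large $t$, so $\lim W(t)/t$ exists in $(0,\infty)$. It is tail measurable, hence a constant $L'$. Put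
$$A(t)=\mathbb EW(t)=\int_{[e^{-t},1]}z^m\,d\Lambda .$$
Then $A(t)\to\infty$, as otherwise $W(\infty)$ would have finite mean while $W(\infty)=\infty$ a.s. Since $\mathrm{Var}\,W(t)=\int_{[e^{-t},1]}z^{2m}\,d\Lambda\le A(t)$, $W(t)/A(t)\to1$ in probability. So the deterministic quantity $A(t)/t$ tends to $L'$.

**Step 2 (3 implies 1).** *Choose in each dilation class the representative with right density $1$.* As in Step 1, now applied to integrals, $m=m(\kappa)=\inf\{\theta>0:\int_{(0,1]}z^\theta\,d\Lambda<\infty\}$. Let $L(\kappa)$ be the limit in 3. Replacing $\Lambda$ by $\mathsf D_c\Lambda$ multiplies the limit by $c^m$, since $\int_{[e^{-t},1]}z^m\,d(\mathsf D_c\Lambda)=c^m\int_{[e^{-t}/c,1/c]}z^m\,d\Lambda$. Let $c=(m/L)^{1/m}$, $\Lambda'=\mathsf D_c\Lambda$ and $\rho(dy)=m^{-1}e^{-my}(\Lambda'\circ(-\log)^{-1})(dy)$. Then $\Lambda'=\Lambda_{\rho,m}$ and $m\rho([0,t])=\int_{[e^{-t},1]}z^m\,d\Lambda'\sim mt$, that is $\rho([0,t])/t\to1$. This pair $(\rho,m)=:R(\kappa)$ is measurable in $\kappa$ and depends only on the dilation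 class. It is the unique pair for which $\Lambda_{\rho,m}$ lies in that class and $\rho([0,t])/t\to1$: the exponent is determined by the class, and a further dilation by $c\ne1$ multiplies the limit $m$ by $c^m\ne1$. By Lemma 3, $q\Lambda'$ is a dilation of $\Lambda_{\Sigma_x\rho,m}$ with $x=(\log q)/m$, and $\Sigma_x\rho$ again has right density $1$. So $R(T_q\kappa)=(\Sigma_{(\log q)/m}\rho,m)$. Invariance of $P$ and Lemma 4 show that $Q^0:=(P|_{\{\kappa\ne\delta_0\}})\circ R^{-1}$ is invariant under all $(\rho,m)\mapsto(\Sigma_x\rho,m)$.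

*Left density.* If $Q^0=0$ there is nothing to check; otherwise let $\mathbb E$ be expectation under $Q^0$ normalized. Let $g(\rho)=\rho([0,1))$ and let $\mathcal I$ be the invariant $\sigma$-field of $\Sigma_{-1}$ acting on pairs. Note $g\circ\Sigma_{-k}=\rho([k,k+1))$. For each $M$, by Birkhoff, $\mathbb E[\min(g,M)|\mathcal I]$ is the limit of the forward averages of $\min(g,M)\circ\Sigma_{-k}$, which is at most the limit of $\rho([0,n))/n$, namely $1$. Let $M\to\infty$: $g$ is integrable. So Birkhoff applies to $g$: $\mathbb E[g|\mathcal I]=\lim\rho([0,n))/n=1$ a.s., and the backward averages have the same limit, that is $\rho([-n,0))/n\to1$ a.s. By monotonicity (2) holds a.s.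

Put $Q=P(\{\delta_0\})\,\delta_1+Q^0$, where $\delta_1$ is the point mass at $1\in\mathscr K$. Then $Q\in\mathcal M_{\rm st}(\mathscr K)$. Since $\nu_\kappa=\nu_{(\Lambda_{\rho,m},0)}$ for $(\rho,m)=R(\kappa)$, $\mathcal N_Q=\mu_P=\mu$. Uniqueness is Theorem A.

**Step 3 (the literal reading).** *Add the bound on unit intervals to each implication.* Let $N_k$ be the number of $\xi_n$ in $[e^{-k-1},e^{-k})$ and $\lambda_k=\Lambda([e^{-k-1},e^{-k}))$ its mean. Passing from $\xi$ to $x=\xi/Z$, or from $\Lambda$ to $\mathsf D_c\Lambda$, translates these intervals on the logarithmic scale; each new interval is covered by two old ones with a bounded index shift. Every single count or mass is finite, so the suprema in question are finite or infinite simultaneously.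

From 1 to 2: if $\rho$ is bounded by $C>0$ on unit intervals, then $\lambda_k=\int_{(k,k+1]}me^{my}\,d\rho\le C'e^{mk}$ with $C'=Cme^m$. By Chebyshev $\mathbb P(N_k>2C'e^{mk})\le\lambda_k/(C'e^{mk})^2\le1/(C'e^{mk})$, which is summable. So $\sup_ke^{-mk}N_k<\infty$ a.s.

From 2 to 3: if $\sup_ke^{-mk}\lambda_k=\infty$, then $e^{-mk_i}\lambda_{k_i}\to\infty$ along some $k_i\to\infty$. Along a further subsequence $\sum_i1/\lambda_{k_i}<\infty$, so $N_{k_i}/\lambda_{k_i}\to1$ a.s. and $\sup_ke^{-mk}N_k=\infty$ a.s., contradicting 2.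

From 3 to 1: for $\Lambda'=\Lambda_{\rho,m}$ the mass of $[e^{-k-1},e^{-k})$ is at least $me^{mk}\rho((k,k+1])$, so $\sup_{k\ge0}\rho((k,k+1])<\infty$. Since $[k,k+1)\subseteq(k-1,k]\cup(k,k+1]$, also $\sup_{k\ge0}\rho([k,k+1))<\infty$ a.s. under $Q^0$. It remains to control negative $k$. For integer $M$ let $h=1\{\rho([0,1))>M\}$. On $\{\sup_{k\ge0}\rho([k,k+1))\le M\}$ the forward averages of $h$ vanish, so by Birkhoff this event is a.s. contained in the invariant event $J=\{\mathbb E[h|\mathcal I]=0\}$. By invariance $\mathbb E[h\circ\Sigma_{-k};J]=\mathbb E[h;J]=0$ for all $k\in\mathbb Z$, so $\sup_{k\in\mathbb Z}\rho([k,k+1))\le M$ a.s. on $J$. Take the union over $M$: $\sup_a\rho([a,a+1])<\infty$ a.s., and by Lemma 1(b) $\rho$ lies in the literal class a.s. $\square$
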